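
\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Quantile sums and passage times in critical first-passage percolation on the triangular lattice}


\begin{abstract}
We consider first-passage percolation on the sites of the triangular lattice with i.i.d.\ nonnegative weights whose distribution function $F$ satisfies $F(0)=p_c=\frac12$. Let $T(0,\partial B(n))$ be the passage time from the origin to sup-norm distance $n$. Damron, Hanson and Lam asked whether $T(0,\partial B(n))/\sum_{k=2}^{\lfloor\log n\rfloor}F^{-1}(p_c+2^{-k})$ converges almost surely when $F$ satisfies a moment condition and the mean and the variance of the passage time diverge but are $o(\log n)$. We show that it need not: for a suitable $F$ the ratio has at least two almost sure limit points, namely $\mu=\frac1{2\sqrt3\pi}$ and $\frac{4\log2}{3}\mu$. For another such $F$ the limit exists. The reason is a mismatch between the scale at which the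 sum registers a drop of $F^{-1}$ near $p_c$ and the scale, governed by the correlation length exponent $\frac43$, at which the passage time does. We also prove that $\frac{4\log 2}3\mu$ is a lower bound for the lower limit for every critical $F$ with $\sum_kF^{-1}(p_c+2^{-k})=\infty$, and we treat sums with $F^{-1}(p_c+e^{-\beta k})$ in place of $F^{-1}(p_c+2^{-k})$.
\end{abstract}

\section{Introduction}

\subsection{The model and the question}

Let $\mathbb T$ be the triangular lattice, drawn with vertex set $\mathbb Z^2$: two points are adjacent if their $\ell^1$-distance is $1$ or if their difference is $\pm(1,-1)$. Let $(\omega_x)_{x\in\mathbb Z^2}$ be i.i.d.\ uniform random variables on $(0,1)$. Given a distribution function $F$ with $F(0^-)=0$, put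
\[
t_x=F^{-1}(\omega_x),\qquad F^{-1}(t)=\inf\{y\in\mathbb R:F(y)\ge t\}\quad(0<t<1),
\]
so that the weights $t_x$ are i.i.d.\ with distribution $F$. A path $\gamma=(x_1,\dots,x_m)$ is a sequence of vertices with $x_i$ adjacent to $x_{i+1}$. Its passage time $T(\gamma)=\sum_{i=2}^mt_{x_i}$ does not count the initial vertex. For vertex sets $A,B$ let $T(A,B)$ be the infimum of $T(\gamma)$ over paths from $A$ to $B$. We write $|x|=\|x\|_\infty$, $B(n)=\{|x|\le n\}$, $\partial B(n)=\{|x|=n\}$ and
\[
T(n)=T(0,\partial B(n)).
\]

The critical probability for site percolation on $\mathbb T$ is $p_c=\frac12$. We study \emph{critical} distributions, $F(0)=p_c$: the vertices of weight $0$ then form a critical percolation configuration. Put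
\[
I=\inf\{x>0:F(x)>p_c\},\qquad \mu=\frac1{2\sqrt3\,\pi},
\]
and let $t_1,\dots,t_6$ be i.i.d.\ with distribution $F$. The following is known for critical $F$ on $\mathbb T$.
\begin{itemize}
\item[(K1)] Almost surely $T(n)/\log n\to\mu I$.
\item[(K2)] If $\mathbf E\min\{t_1,\dots,t_6\}<\infty$, then $\mathbf E\,T(n)/\log n\to\mu I$.
\item[(K3)] If $\mathbf E\min\{t_1,\dots,t_6\}^2<\infty$, then $\operatorname{Var}T(n)/\log n\to I^2\bigl(\frac2{3\sqrt3\pi}-\frac1{2\pi^2}\bigr)$.
\item[(K4)] There are critical $F$ with $\mathbf E\min\{t_1,\dots,t_6\}^2<\infty$ for which $\mathbf E\,T(n)$ and $\operatorname{Var}T(n)$ are both $o(\log n)$ and both tend to infinity.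
\end{itemize}
We write $\mathfrak F$ for the class of all $F$ described in (K4). By (K2), $I=0$ for every $F\in\mathfrak F$, so for these $F$ the three limit theorems only say that $\log n$ is the wrong normalization. A finer candidate uses the values of $F^{-1}$ just above $p_c$. Put
\[
a_k=F^{-1}(p_c+2^{-k}),\qquad S(y)=\sum_{2\le k\le y}a_k,\qquad \Sigma(n)=S(\log n)=\sum_{k=2}^{\lfloor\log n\rfloor}F^{-1}(p_c+2^{-k}),
\]
with $\log$ the natural logarithm. Since $a_k\downarrow I$, for $I>0$ we have $\Sigma(n)\sim I\log n$, and (K1) says exactly that $T(n)/\Sigma(n)\to\mu$ almost surely. The following question was posed in \cite{DHL}.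

\medskip\noindent
\textbf{Question.} \emph{For $F\in\mathfrak F$, does $\lim_{n\to\infty}T(n)/\Sigma(n)$ exist, in the sense of almost sure convergence to a finite limit?}

\subsection{What to expect}\label{ss:heur}

For weights $0$ and $1$ with probability $\frac12$ each, $T(n)\sim\mu\log n$: crossing from scale $e^u$ to scale $e^{u+du}$ costs about $\mu\,du$ closed vertices (vertices with $\omega_x>p_c$). For general critical $F$ one can ask for the \emph{price} of a closed vertex at scale $e^u$. Vertices with $\omega_x\le p_c+x$ percolate, and from a certain scale on they can be used to avoid all more expensive vertices. That scale is the correlation length $L(p_c+x)=x^{-4/3+o(1)}$. So at scale $e^u$ the price should be $F^{-1}(p_c+x)$ with $x=e^{-3u/4}$. With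
\[
\varphi(u)=F^{-1}(p_c+e^{-u})\quad(u>\log2),
\]
a nonincreasing function, this suggests
\begin{equation}\label{e:heur}
T(n)\approx\mu\int_2^{\log n}\varphi(\tfrac34u)\,du,\qquad\text{whereas}\qquad \Sigma(n)=\int_2^{\log n}\varphi(u\log2)\,du+O(1).
\end{equation}
The number $\frac34$ comes from the exponent of $L$, the number $\log 2$ from writing $2^{-k}$, and they differ: $\frac34>\log2=0.693\dots$. If $\varphi$ decays very slowly, the two integrals are asymptotically equal and one guesses the limit $\mu$. If $\varphi(u)=u^{-\alpha}$ for large $u$, with $0<\alpha<1$, the quotient of the right sides in \eqref{e:heur} tends to $\mu(\frac43\log2)^\alpha$, so even the guess for the limit depends on $F$. And if $\varphi$ has long plateaus separated by abrupt drops, the quotient oscillates: when $\varphi$ drops at $u=U$, the passage time stops growing at $\log n\approx\frac43U$, but the sum only at $\log n\approx U/\log2>\frac43U$. This is the mechanism of this paper.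

\subsection{Results}

\begin{theorem}\label{t:no}
There are $F\in\mathfrak F$ and deterministic sequences $N_i\to\infty$, $n_i'\to\infty$ such that almost surely
\[
\frac{T(N_i)}{\Sigma(N_i)}\to\mu\qquad\text{and}\qquad\limsup_{i\to\infty}\frac{T(n_i')}{\Sigma(n_i')}\le\frac{4\log2}3\,\mu<\mu\qquad\bigl(\tfrac{4\log2}3\approx0.924\bigr).
\]
In particular $T(n)/\Sigma(n)$ converges neither almost surely nor in probability.
\end{theorem}

Thus the answer to the question, asked for every $F\in\mathfrak F$, is negative. The limit does exist for some members of the class.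

\begin{theorem}\label{t:yes}
There is $F\in\mathfrak F$ with $T(n)/\Sigma(n)\to\mu$ almost surely.
\end{theorem}

As long as $\sum_ka_k=\infty$, the lower limit of the ratio cannot be smaller than the value in Theorem~\ref{t:no}. No moment condition is needed here.

\begin{theorem}\label{t:lower}
Let $F(0)=p_c$, $F(0^-)=0$ and $\sum_ka_k=\infty$. Then almost surely
\[
\liminf_{n\to\infty}\frac{T(n)}{S\bigl(\frac3{4\log2}\log n\bigr)}\ge\frac{4\log2}3\,\mu,\qquad\text{hence}\qquad\liminf_{n\to\infty}\frac{T(n)}{\Sigma(n)}\ge\frac{4\log2}3\,\mu.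
\]
The constant in the second inequality is optimal: for the $F$ constructed for Theorem~\ref{t:no} the second lower limit equals $\frac{4\log 2}3\mu$ almost surely.
\end{theorem}

The substitution $v=\frac{3u}{4\log2}$ shows that $\frac{4\log2}3S(\frac3{4\log2}\log n)=\int_2^{\log n}\varphi(\frac34u)\,du+O(1)$. So the first inequality is the lower bound in \eqref{e:heur}. We do not prove a matching upper bound for general $F$.

Finally, one may replace $2^{-k}=e^{-k\log2}$ by $e^{-\beta k}$.

\begin{corollary}\label{c:beta}
Let $F$ be the distribution constructed for Theorem~\ref{t:no}. For every $\beta>0$, $\beta\ne\frac34$, the ratio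
\[
T(n)\Big/\sum_{1/\beta\le k\le\log n}F^{-1}(p_c+e^{-\beta k})
\]
does not converge almost surely: both $\mu$ and $\frac{4\beta}3\mu$ are almost sure limit points.
\end{corollary}

For $\beta=\log2$ the sum is $\Sigma(n)$. Section~\ref{s:tools} collects the percolation facts we use. Section~\ref{s:onestep} shows the mechanism for one drop, Section~\ref{s:constr} stacks infinitely many drops into one critical $F$, and Section~\ref{s:class} shows that this $F$ lies in $\mathfrak F$. Theorems~\ref{t:no} and~\ref{t:yes} are proved in Section~\ref{s:proofs}, Theorem~\ref{t:lower} in Section~\ref{s:lower}, and Corollary~\ref{c:beta} in Section~\ref{s:beta}.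

\section{Conventions and tools}\label{s:tools}

A vertex $x$ is \emph{$s$-open} if $\omega_x\le s$ and \emph{$s$-closed} otherwise; ``open'' and ``closed'' without a prefix mean $p_c$-open and $p_c$-closed. We write $P_s$ for site percolation in which vertices are open with probability $s$, and $T^{[s]}$ for the passage time with weights $1\{\omega_x>s\}$, so that $T^{[s]}$ counts $s$-closed vertices. For critical $F$ we have $F^{-1}(\omega_x)\le0$ if and only if $\omega_x\le F(0)=p_c$, so $t_x=0$ exactly when $x$ is open.

Along an edge $|\cdot|$ changes by at most $1$. Hence every path from $0$ to $\partial B(n)$ may be stopped at its first visit to $\partial B(n)$, the infimum defining $T(n)$ is a minimum over simple paths in $B(n)$, and $T(n)$ is nondecreasing in $n$. Sets $[a,b]\times[a',b']$ are parallelograms of $\mathbb T$. A \emph{circuit} is a simple closed path, and it is \emph{around} a set if the set lies inside it. Since $\mathbb T$ is a planar triangulation, a path from inside to outside a circuit has a vertex on it. Letters $C,c_0,c_1,\dots$ denote positive constants,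 and $C$ may change from line to line. Put
\[
A_k=\{2^k<|x|\le2^{k+1}\},\qquad k\ge0.
\]

\paragraph{Facts from percolation theory.}
\begin{itemize}
\item[(RSW)] At $p_c$, lengthwise open (or closed) crossings of parallelograms of bounded aspect ratio, and open (or closed) circuits around $0$ in $\{m<|x|\le2m\}$, $m\ge1$, have probability at least $c_0>0$. An open path from $\partial B(2^j)$ to $\partial B(2^{j+3})$ exists with probability at least $p_0>0$, for all $j\ge0$.
\item[(BK)] (van den Berg--Kesten) The probability that an event ``there is a closed crossing'' occurs $t$ times on disjoint sets of vertices is at most the $t$-th power of its probability.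
\item[(Hex)] Let the vertices on a circuit be divided into four consecutive nonempty arcs $\alpha_1,\dots,\alpha_4$, and let all vertices on and inside it be colored white or black. Then there is a white path from $\alpha_1$ to $\alpha_3$ or a black path from $\alpha_2$ to $\alpha_4$, on and inside the circuit. In particular, a colored parallelogram has a white left--right or a black top--bottom crossing. (If it is only one vertex wide, this is immediate.)
\item[(N1)] For $p>p_c$ let $L(p)$ be the smallest $\ell$ such that an $\ell\times\ell$ rhombus has an open left--right crossing with $P_p$-probability at least $1-\epsilon_0$, where $\epsilon_0>0$ is a fixed small constant. Then $L$ is nonincreasing, and for each $k$ the $P_p$-probability that a $k\ell\times\ell$ parallelogram has no lengthwise open crossing is at most $Ce^{-\ell/(CL(p))}$ \cite{Kesten,Nolin}.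
\item[(N2)] $L(p)=(p-p_c)^{-4/3+o(1)}$ as $p\downarrow p_c$ \cite{SW,Nolin}.
\item[(N3)] Let $\mathcal A_4(a,b;x)$ be the event that $\{a<|y-x|\le b\}$ has four disjoint crossings from its inner to its outer boundary, alternately open, closed, open, closed in cyclic order. Put $\pi(N)=P_{p_c}(\mathcal A_4(1,N;0))$ and $\pi(1)=1$. Then $\pi(N)=N^{-5/4+o(1)}$ \cite{SW}.
\item[(N4)] $P_s(\mathcal A_4(a,b;x))\le C\pi(b)/\pi(a)$ uniformly in $p_c\le s\le p$ and $1\le a<b\le L(p)$, and $\pi(N)\le C\pi(4N)$ \cite{Kesten,Nolin}.
\end{itemize}
(N3) and (N4) are needed only for Theorem~\ref{t:lower} and its consequences.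

\paragraph{Circuits from crossings.} Let $M\ge1$ and $M'\ge2M$. Lengthwise crossings of the four parallelograms $\pm[M+1,M']\times[-M',M']$ and $[-M',M']\times\pm[M+1,M']$ meet consecutively in the four corner rhombi, since each of them crosses the two corner rhombi that its parallelogram contains. Their union contains a circuit around $B(M)$ in $\{M<|x|\le M'\}$.

\begin{lemma}\label{l:tau}
For a parallelogram $R$ let $\tau(R)$ be the minimal number of closed vertices on a left--right path in $R$. Then $R$ contains $\tau(R)$ disjoint closed top--bottom crossings. Hence, for $s\ge p_c$ and parallelograms of bounded aspect ratio, $P_s(\tau(R)\ge t)\le(1-c_0)^t$ for all integers $t\ge0$. The same holds with the two directions exchanged.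
\end{lemma}

\begin{proof}
Let $d(x)$ be the minimal number of closed vertices, endpoints included, on a path in $R$ from the left side to $x$. For $1\le m\le\tau(R)$ let $W_m$ be the set of closed $x$ with $d(x)=m$. These sets are disjoint. Let $(x_1,\dots,x_l)$ be a left--right path. Then $d(x_1)$ is $1$ or $0$ according as $x_1$ is closed or open, $d(x_l)\ge\tau(R)\ge m$, and $d(x_{h+1})\le d(x_h)+1\{x_{h+1}\text{ closed}\}$. So the first vertex of the path with $d\ge m$ is closed and has $d=m$. Thus every left--right path meets $W_m$, and by (Hex), with $W_m$ black, $W_m$ contains a top--bottom crossing.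

By (BK), $P_s(\tau(R)\ge t)$ is at most the $t$-th power of the probability of a closed top--bottom crossing. At $s=p_c$ such a crossing excludes an open left--right crossing, so its probability is at most $1-c_0$; for $s\ge p_c$ it is no larger.
\end{proof}

\begin{lemma}\label{l:moments}
For $0\le j<l$, $\ \mathbf E\bigl[T^{[p_c]}(B(2^j),\partial B(2^l))^8\bigr]\le C(l-j)^8$; and for $l\ge0$, $\ \mathbf E\bigl[T^{[p_c]}(0,\partial B(2^l))^8\bigr]\le C(l+1)^8$.
\end{lemma}

\begin{proof}
Let $H_u=[2^u,2^{u+2}]\times[0,2^u]$, to be crossed horizontally, and $V_u=[2^{u+1},2^{u+2}]\times[0,2^{u+1}]$, to be crossed vertically. A horizontal crossing of $H_u$ meets every vertical crossing of $V_u$, because both cross $[2^{u+1},2^{u+2}]\times[0,2^u]$. A vertical crossing of $V_u$ meets every horizontal crossing of $H_{u+1}$, because the latter crosses $V_u$ horizontally. Crossings of $H_j$ start on $\partial B(2^j)$, and crossings of $H_{l-1}$ end on $\partial B(2^{l+1})$. So the union over $j\le u<l$ of crossings with the fewest closed vertices contains a path from $\partial B(2^j)$ to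 $\partial B(2^l)$ with at most $\sum_{j\le u<l}(\tau(H_u)+\tau(V_u))$ closed vertices, where $\tau(V_u)$ refers to vertical crossings. By Lemma~\ref{l:tau} these variables have eighth moments bounded by a constant, and Minkowski's inequality gives the first bound. For the second, with $l\ge1$, take $j=0$: the path starts at $(1,0)$ or $(1,1)$, which is reached from $0$ at cost at most $2$. For $l=0$ the bound is trivial.
\end{proof}

\section{The mechanism: one drop}\label{s:onestep}

Fix a large $U$, put $q=p_c+e^{-U}$ and consider the weights $1\{\omega_x>q\}$, whose passage time is $T^{[q]}$. The distribution of these weights is not critical, but a single drop of $F^{-1}$, from $1$ to $0$ at $p_c+e^{-U}$, is all that is needed to see the two scales. Here $a_k=1$ for $k<U/\log2$ and $a_k=0$ for $k\ge U/\log2$, so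
\[
\Sigma(n)=\min\{\log n,\,U/\log2\}+O(1).
\]

\emph{Small scales.} If $\log n\le U/3$, the probability that $B(n)$ contains a vertex with $p_c<\omega_x\le q$ is at most $(2n+1)^2e^{-U}\to0$ as $U\to\infty$. If there is no such vertex, $T^{[q]}(n)=T^{[p_c]}(n)$. So by (K1), if also $\log n\to\infty$, then $T^{[q]}(n)/\Sigma(n)\to\mu$ in probability.

\emph{Large scales.} Once $\log n\ge\nu U$ with a fixed $\nu>\frac43$, the infinite cluster of $q$-open vertices contains a circuit around the origin well inside $B(n)$, and the passage time stops growing. The next lemma makes this precise.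

\begin{lemma}\label{l:sat}
For $q>p_c$ and an integer $m\ge1$ let $\mathcal S(q,m)$ be the event that there is a $q$-open circuit around $0$ in $\{m<|x|\le2m\}$ which is contained in an infinite connected set of $q$-open vertices. Then $P(\mathcal S(q,m)^c)\le Ce^{-m/(CL(q))}$.
\end{lemma}

\begin{proof}
Suppose that for every $j\ge0$ there are a $q$-open circuit $\mathcal C_j$ around $0$ in $\{2^jm<|x|\le2^{j+1}m\}$ and a $q$-open horizontal crossing $h_j$ of $[2^jm,2^{j+2}m]\times[0,2^jm]$. Since $h_j$ starts on $\partial B(2^jm)$ and ends on $\partial B(2^{j+2}m)$, it meets $\mathcal C_j$ and $\mathcal C_{j+1}$. So the union of all $\mathcal C_j$ and $h_j$ is connected and $\mathcal S(q,m)$ occurs. Circuits are built from four crossings (Section~\ref{s:tools}), and all parallelograms used at level $j$ have width at least $2^jm$ and bounded aspect ratio. So by (N1) the probability that some $\mathcal C_j$ or $h_j$ is missing is at most $\sum_{j\ge0}Ce^{-2^jm/(CL(q))}$. If $m\ge L(q)$ this is at most $C'e^{-m/(C'L(q))}$, and if $m<L(q)$ the claim is trivial after increasing $C$.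
\end{proof}

Let $\nu>\frac43$ and $m=\lceil e^{\nu U}\rceil$. By (N2), $m/L(q)\to\infty$ as $U\to\infty$, so $P(\mathcal S(q,m))\to1$. On $\mathcal S(q,m)$ an optimal path from $0$ to $\partial B(2m)$ meets the $q$-open circuit, and from there it can be continued to $\partial B(n)$ for free. So for all $n\ge2m$, with probability tending to $1$,
\[
T^{[q]}(n)\le T^{[q]}(2m)\le T^{[p_c]}(2m)=(1+o(1))\,\mu\nu U,
\]
where the last step is (K1) and $o(1)$ is in probability. If $\log n\ge\max\{\nu U+2,U/\log2\}$, then $n\ge2m$ and $\Sigma(n)=U/\log2+O(1)$, so the ratio is at most $(1+o(1))\mu\,\nu\log2$. For $\nu$ close to $\frac43$ this is below $\mu$, because $\frac43\log2<1$.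

\section{Stacking the drops}\label{s:constr}

We now let $\varphi$ drop from $b_i$ to $b_{i+1}$ at $u=U_{i+1}$, with $U_0<U_1<\cdots$ growing so fast that the drops do not interact. Three things must be arranged. Before drop $i+1$ there must be a scale $N_i$ at which the distribution looks like one with $I=b_i$, so that (K1) applies. The contribution of the earlier levels to the sum must be negligible at that scale. And for Theorem~\ref{t:no} the drop must be so deep that even a path visiting \emph{every} vertex of a box of side $e^{O(U_{i+1})}$ at price $b_{i+1}$ costs little. For Theorem~\ref{t:yes} the drops should instead be mild, $b_{i+1}/b_i\to1$.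

Let $U_0=\log2$, $b_0=1$, $N_{-1}=1$, $\delta_i=\frac1{i+2}$. Fix one of the rules
\[
\text{(A)}\quad b_i=e^{-U_i^2}\ \ (i\ge1),\qquad\qquad\text{(B)}\quad b_i=\tfrac1{i+1}\ \ (i\ge1).
\]
Given $U_0<\dots<U_i$, hence $b_0>\dots>b_i$, let $F_i$ be the distribution of
\[
t_x^{(i)}=\begin{cases}0,&\omega_x\le p_c,\\ b_i,&p_c<\omega_x\le p_c+e^{-U_i},\\ b_j,&p_c+e^{-U_{j+1}}<\omega_x\le p_c+e^{-U_j},\ 0\le j<i,\end{cases}
\]
and let $T_i$ be the passage time with these weights. Note that $p_c+e^{-U_0}=1$, so all $\omega_x\in(0,1)$ are covered. $F_i$ is critical and its smallest positive atom is at $b_i$, so (K1) holds for $F_i$ with $I=b_i$. Choose first $N_i>N_{i-1}$ with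
\begin{equation}\label{e:N}
P\Bigl(\exists\,n\ge N_i:\ \Bigl|\frac{T_i(n)}{\mu b_i\log n}-1\Bigr|>\delta_i\Bigr)\le2^{-i},\qquad\log N_i\ge\frac{2(i+1)U_i}{b_i^2},
\end{equation}
and then $U_{i+1}$ with
\begin{equation}\label{e:U}
(2N_i+1)^2e^{-U_{i+1}}\le2^{-i},\qquad U_{i+1}\ge(i+2)\log N_i.
\end{equation}
Since $U_i\ge\log2$ and $b_i\le1$, these conditions imply
\begin{equation}\label{e:cons}
U_{i+1}\ge2\log N_i>\log N_i\ge\frac{2(i+1)U_i}{b_i^2}\ge\max\{i+1,\ U_i,\ b_i^{-2}\},\qquad \frac{U_i}{b_i\log N_i}\le\frac{b_i}{2(i+1)}\to0.
\end{equation}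
So $U_i\uparrow\infty$ and $b_i\downarrow0$. Define $F$ by
\[
F^{-1}=0\ \text{ on }(0,p_c],\qquad F^{-1}(p_c+x)=b_i\quad\text{for }e^{-U_{i+1}}<x\le e^{-U_i},\ x<\tfrac12,\ i\ge0.
\]
Thus $F$ has an atom $\frac12$ at $0$ and atoms $e^{-U_i}-e^{-U_{i+1}}$ at $b_i$. It is critical, $0\le t_x\le1$, and for $u>\log2$
\begin{equation}\label{e:phi}
\varphi(u)=b_i\iff U_i\le u<U_{i+1},\qquad\text{so}\qquad a_k=b_i\iff U_i\le k\log2<U_{i+1}.
\end{equation}
We have $t_x\le t_x^{(i)}$, with equality unless $p_c<\omega_x\le p_c+e^{-U_{i+1}}$. Hence $T\le T_i$, and by \eqref{e:U} and a union bound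
\begin{equation}\label{e:coupling}
P\bigl(t_x=t_x^{(i)}\text{ for all }x\in B(N_i)\bigr)\ge1-2^{-i}.
\end{equation}
Finally, $\log N_i<U_{i+1}$, so $a_k\ge b_i$ for all $k\le\log N_i$. At most $U_i/\log2$ indices have $k\log2<U_i$, and for those $a_k\le1$. By \eqref{e:cons},
\begin{equation}\label{e:SigmaN}
b_i(\log N_i-2)\le\Sigma(N_i)\le\frac{U_i}{\log2}+b_i\log N_i=(1+o(1))\,b_i\log N_i.
\end{equation}

\section{Membership in the class $\mathfrak F$}\label{s:class}

\begin{proposition}\label{p:class}
Under either rule, $F\in\mathfrak F$.
\end{proposition}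

The weights are bounded by $1$, so the moment condition holds. The mean is easy. By (K2) for $F_i$ and $T\le T_i$, $\limsup\mathbf E\,T(n)/\log n\le\mu b_i$ for every $i$, so $\mathbf E\,T(n)=o(\log n)$. On the other hand, by \eqref{e:N}, \eqref{e:coupling} and $\delta_i\le\frac12$ we have $T(N_i)\ge\frac12\mu b_i\log N_i$ with probability at least $1-2^{1-i}$. Since $b_i\log N_i\ge2(i+1)U_i/b_i\to\infty$ and $T(n)$ is monotone in $n$, $\mathbf E\,T(n)\to\infty$.

Smallness of the variance will follow from smallness of the mean, by the next lemma; divergence follows from Lemma~\ref{l:varlow}.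

\begin{lemma}\label{l:varup}
Let $F$ be critical with weights in $[0,1]$. If $\mathbf E\,T(n)=o(\log n)$, then $\operatorname{Var}T(n)=o(\log n)$.
\end{lemma}

The idea is this. The weights of one dyadic annulus influence $T(n)$ by at most the passage time $Y$ between the nearest open circuits inside and outside it. These local passage times have bounded fourth moments, and their sum is essentially bounded by a constant times $T(n)$. So on average their first moments are small, and by H\"older's inequality so are their second moments.

\begin{proof}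
Let $2^K<n\le2^{K+1}$ with $K\ge1$. The constants $C$ below do not depend on $n$, $k$ or $R$. Divide $B(n)$ into the blocks $\mathfrak B_{-1}=B(1)$, $\mathfrak B_k=A_k$ for $0\le k<K$, and $\mathfrak B_K=\{2^K<|x|\le n\}$. Let $S_k$ be the passage time from $0$ to $\partial B(n)$ after the weights in $\mathfrak B_k$ are set to $0$. The Efron--Stein inequality bounds $\operatorname{Var}T(n)$ by the sum over $k$ of the expected conditional variances of $T(n)$ given all weights outside $\mathfrak B_k$. Since $S_k$ does not depend on the weights in $\mathfrak B_k$,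
\begin{equation}\label{e:ES}
\operatorname{Var}T(n)\le\sum_{k=-1}^K\mathbf E\,(T(n)-S_k)^2.
\end{equation}

For $-1\le k\le K$ let $j_k^-$ be the largest $j$ with $0\le j<k$ such that $A_j$ contains an open circuit around $0$, and let $\mathcal C_k$ be such a circuit, chosen by a fixed rule. If there is none, put $j_k^-=-2$ and $\mathcal C_k=\{0\}$. Let $j_k^+$ be the smallest $l$ with $k<l<K$ such that $A_l$ contains an open circuit around $0$, and let $\mathcal D_k$ be such a circuit, again chosen by a fixed rule. If there is none, put $j_k^+=K+1$ and $\mathcal D_k=\partial B(n)$. Let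
\[
\rho_k=j_k^+-j_k^-,\qquad Y_k=T(\mathcal C_k,\mathcal D_k).
\]

\emph{Step 1: $0\le T(n)-S_k\le Y_k$.} Take an optimal path for $S_k$, stopped on arrival at $\partial B(n)$. Its part up to the first visit to $\mathcal C_k$ lies on or inside $\mathcal C_k$, and its part after the last visit to $\mathcal D_k$, which comes later, lies on or outside $\mathcal D_k$. These parts avoid $\mathfrak B_k$ or consist of a single vertex, whose weight is not counted. So their costs in the original weights sum to at most $S_k$. Join them by moving along $\mathcal C_k$, then along an optimal path from $\mathcal C_k$ to $\mathcal D_k$, then along $\mathcal D_k$. Moving along open circuits is free, so the result is a path from $0$ to $\partial B(n)$ of cost at most $S_k+Y_k$. (If $\mathcal D_k=\partial B(n)$, it ends on arrival there.)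

\emph{Step 2: $\mathbf E\,Y_k^4\le C$ and $P(\rho_k>R)\le Ce^{-R/C}$.} On $\{j_k^-=j,\,j_k^+=l\}$ no annulus $A_i$ with $j<i<l$, $i\ne k$, $0\le i<K$ contains an open circuit around $0$. There are at least $l-j-4$ such indices, since of the $l-j-1$ integers strictly between $j$ and $l$ at most $k$, $-1$ and $K$ are excluded. So by (RSW) and independence
\[
P(j_k^-=j,\ j_k^+=l)\le C(1-c_0)^{l-j}.
\]
For given $k$ and $r$ at most $r$ pairs $j<k<l$ have $l-j=r$. Summing over $r>R$ gives the second bound. On the same event, $t_x\le1\{\omega_x>p_c\}$ implies $Y_k\le X_{j,l}$, where $X_{j,l}=T^{[p_c]}(B(2^j),\partial B(2^{l+1}))$ if $j\ge0$, and $X_{j,l}=T^{[p_c]}(0,\partial B(2^{l+1}))$ if $j=-2$. Indeed, a path realizing $X_{j,l}$ visits $\mathcal C_k$ and then $\mathcal D_k$. By the Cauchy--Schwarz inequality and Lemma~\ref{l:moments},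
\[
\mathbf E\,Y_k^4\le\sum_{j<k<l}P(j_k^-=j,\,j_k^+=l)^{1/2}\bigl(\mathbf E\,X_{j,l}^8\bigr)^{1/2}\le\sum_{r\ge2}r\cdot C(1-c_0)^{r/2}(r+1)^4\le C.
\]

\emph{Step 3: $\sum_kY_k1\{\rho_k\le R\}\le2R\,T(n)$ for every integer $R\ge2$.} It suffices to show that for each residue class modulo $2R$ the sum over $k$ in this class is at most $T(n)$. Let $k<k'$ be in the class with $\rho_k,\rho_{k'}\le R$. Since $j_k^-\le k-1$ and $j_{k'}^+\ge k'+1$, we have $j_k^+\le k+R-1<k'-R+1\le j_{k'}^-$. So $j_{k'}^->j_k^+\ge0$ and $j_k^+<j^-_{k'}<K$. This means that $\mathcal D_k$ and $\mathcal C_{k'}$ are genuine circuits, $\mathcal D_k$ inside $\mathcal C_{k'}$. Let $\gamma$ be a path from $0$ to $\partial B(n)$. For each $k$ in question consider the segment of $\gamma$ from its last visit to $\mathcal C_k$ before the first visit to $\mathcal D_k$, until that first visit to $\mathcal D_k$. It costs at least $Y_k$. The segment for $k'$ does not begin before the first visit to $\mathcal C_{k'}$, hence it begins after the end of the segment for $k$. So these segments are disjoint pieces of $\gamma$, and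 their costs sum to at most $T(\gamma)$.

\emph{Conclusion.} By H\"older's inequality (write $Y^2=Y^{2/3}Y^{4/3}$), Step 2, and concavity of $y\mapsto y^{2/3}$ together with Step 3,
\[
\sum_k\mathbf E[Y_k^21\{\rho_k\le R\}]\le\sum_k\bigl(\mathbf E[Y_k1\{\rho_k\le R\}]\bigr)^{2/3}(\mathbf E\,Y_k^4)^{1/3}\le C(K+2)^{1/3}\bigl(2R\,\mathbf E\,T(n)\bigr)^{2/3}.
\]
Also $\mathbf E[Y_k^21\{\rho_k>R\}]\le(\mathbf E\,Y_k^4)^{1/2}P(\rho_k>R)^{1/2}\le Ce^{-R/C}$. Insert both bounds into \eqref{e:ES}, using Step 1. Since $K\le\log n/\log2$ and $\mathbf E\,T(n)=o(\log n)$, we get $\limsup\operatorname{Var}T(n)/\log n\le Ce^{-R/C}$ for every $R$. Let $R\to\infty$.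
\end{proof}

For the lower bound on the variance we condition on well-separated open circuits. The passage times between them are then conditionally independent, and each of them fluctuates.

\begin{lemma}\label{l:varlow}
There is a constant $c_1>0$ such that for every critical $F$ with weights in $[0,1]$ and every $n\ge8$
\[
\operatorname{Var}T(n)\ge c_1\sum_{j\in3\mathbb Z_{\ge0},\ 2^{j+3}\le n}\varphi\bigl((j+5)\log4\bigr)^2.
\]
\end{lemma}

\begin{proof}
Let $J=\{j\in3\mathbb Z_{\ge0}:2^{j+3}\le n\}$. For $j\in J$ let $C_j$ be the innermost open circuit around $0$ in $A_j$, and $D_{j+2}$ the outermost one in $A_{j+2}$, when they exist. (If there are open circuits in $A_j$ around $0$, the boundary of the component containing $0$ of the intersection of their interiors is again such a circuit; this is $C_j$. Similarly for $D_{j+2}$ with the unbounded component of the intersection of the exteriors.) Let $E_j$ be the event that both exist. By (RSW) and independence, $P(E_j)\ge c_0^2$.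

The event $\{C_j=\sigma\}$ depends only on the $\omega_x$ on and inside $\sigma$, and $\{D_{j+2}=\sigma'\}$ only on those on and outside $\sigma'$; moreover, both depend only on the $\omega_x$ in $A_j$ and $A_{j+2}$, respectively. For different $j\in J$ the sets $A_j\cup A_{j+1}\cup A_{j+2}$ are disjoint. Let $\mathcal G$ be generated by the events $E_j$, the circuits $C_j,D_{j+2}$ on $E_j$, and all $\omega_x$ with $x$ not strictly between $C_j$ and $D_{j+2}$ for any $j\in J$ with $E_j$. Then, given $\mathcal G$, the remaining $\omega_x$ are i.i.d.\ uniform on $(0,1)$; call them \emph{fresh}.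

The circuits $C_j,D_{j+2}$ for those $j\in J$ for which $E_j$ occurs, together with $\{0\}$ and $\partial B(n)$, form a nested sequence $\Gamma_0=\{0\},\Gamma_1,\dots,\Gamma_h=\partial B(n)$. (The outermost circuit may touch $\partial B(n)$; then the last summand below is $0$.) We have $T(n)=\sum_iT(\Gamma_{i-1},\Gamma_i)$. Here ``$\ge$'' follows by cutting out of a path from $0$ to $\partial B(n)$ the segments from the last visit to $\Gamma_{i-1}$ no later than the first visit to $\Gamma_i$, until that first visit, as in Step~3 above. And ``$\le$'' holds because optimal pieces can be joined along the circuits for free. An optimal piece may be taken strictly between $\Gamma_{i-1}$ and $\Gamma_i$ apart from its endpoints. Hence $T(n)=\sum_{j\in J:E_j}Y_j+Z$ with $Y_j=T(C_j,D_{j+2})$, where $Z$ is $\mathcal G$-measurable and the $Y_j$ are conditionally independent given $\mathcal G$. Therefore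
\begin{equation}\label{e:condvar}
\operatorname{Var}T(n)\ge\mathbf E\operatorname{Var}(T(n)\mid\mathcal G)=\sum_{j\in J}\mathbf E\bigl[1_{E_j}\operatorname{Var}(Y_j\mid\mathcal G)\bigr].
\end{equation}
It remains to see that, given $\mathcal G$ and on $E_j$, $Y_j$ is zero with positive probability and not too small with positive probability.

\emph{Zero.} Extend the fresh variables strictly between $C_j$ and $D_{j+2}$ by further independent uniform variables to all of $\mathbb Z^2$. With probability at least $p_0$ this configuration has an open path from $\partial B(2^j)$ to $\partial B(2^{j+3})$. It contains a path from $C_j$ to $D_{j+2}$ whose interior vertices lie strictly between the two circuits, so these vertices are open in the true configuration too. As the vertices of $D_{j+2}$ have weight $0$, $Y_j=0$.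

\emph{Not small.} All of $A_{j+1}$ is fresh. With probability at least $c_0$ it contains a closed circuit around $0$. Given the open/closed configuration, the $\omega_x$ of closed vertices are independent and uniform on $(p_c,1)$. Put $x_j=4^{-(j+5)}$. Since $A_{j+1}$ has at most $(2^{j+3}+1)^2\le4^{j+4}$ vertices, with conditional probability at least $1-2x_j4^{j+4}=\frac12$ all its closed vertices have $\omega_x>p_c+x_j$, hence weight at least $h_j=F^{-1}(p_c+x_j)=\varphi((j+5)\log4)$. Every path from $C_j$ to $D_{j+2}$ meets the closed circuit. So $Y_j\ge h_j$ with conditional probability at least $c_0/2$.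

If $Y\ge0$, $h\ge0$ and $Y'$ is an independent copy of $Y$, then $\operatorname{Var}Y=\frac12\mathbf E(Y-Y')^2\ge P(Y=0)P(Y\ge h)h^2$. Thus each term in \eqref{e:condvar} is at least $c_0^2\cdot p_0\cdot\frac{c_0}2\cdot h_j^2$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{p:class}]
The moment condition and the mean were treated above. Lemma~\ref{l:varup} gives $\operatorname{Var}T(n)=o(\log n)$. The lower bound of Lemma~\ref{l:varlow} is nondecreasing in $n$, so it suffices that the full series diverges. By \eqref{e:phi} the indices with $U_i\le(j+5)\log4<U_{i+1}$ contribute, for large $i$, at least $b_i^2\bigl(\frac{U_{i+1}-U_i}{3\log4}-1\bigr)$. By \eqref{e:cons}, $U_{i+1}-U_i\ge\log N_i\ge2(i+1)U_i/b_i^2$, so this is at least $\frac{2(i+1)U_i}{3\log4}-1\to\infty$.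
\end{proof}

\section{Proofs of Theorems~\ref{t:no} and~\ref{t:yes}}\label{s:proofs}

\begin{proposition}\label{p:sat}
Let $F$ be built with rule \textup{(A)}, let $\kappa\ge2$ and $n_i=\lceil e^{\kappa U_{i+1}}\rceil$. Then almost surely
\[
\limsup_{i\to\infty}\frac{T(n_i)}{b_iU_{i+1}}\le\frac43\,\mu.
\]
\end{proposition}

\begin{proof}
Fix $\nu\in(\frac43,2)$. Write $U=U_{i+1}$, $q=p_c+e^{-U}$, $m=\lceil e^{\nu U}\rceil$. By (N2), $m/L(q)\ge e^{(\nu-4/3-o(1))U}$, and $U\ge i+1$ by \eqref{e:cons}. So $P(\mathcal S(q,m)^c)$ is summable in $i$ by Lemma~\ref{l:sat}, and almost surely $\mathcal S(q,m)$ occurs for all large $i$. Also $2m\le n_i$ for large $i$.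

On $\mathcal S(q,m)$ follow an optimal path from $0$ to $\partial B(2m)$ up to its first vertex on the $q$-open circuit, and continue by a simple $q$-open path to $\partial B(n_i)$ inside $B(n_i)$. A $q$-open vertex has weight at most $F^{-1}(q)=b_{i+1}=e^{-U^2}$, and $2n_i+1\le5e^{\kappa U}$. Hence
\[
T(n_i)\le T(2m)+(2n_i+1)^2b_{i+1}\le T_i(2m)+25\,e^{2\kappa U-U^2}.
\]
This is where the depth of the drops in rule (A) is used: the last term tends to $0$, while $b_iU\ge U^{1/2}\to\infty$ because $b_i\ge U^{-1/2}$ by \eqref{e:cons}. Since $2m\ge N_i$, by \eqref{e:N} and the Borel--Cantelli lemma almost surely $T_i(2m)\le(1+\delta_i)\mu b_i\log(2m)\le(1+\delta_i)\mu b_i(\nu U+2)$ for all large $i$. So the upper limit is at most $\nu\mu$; let $\nu\downarrow\frac43$ along a sequence.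
\end{proof}

\begin{proof}[Proof of Theorem~\ref{t:no}]
Use rule (A). By Proposition~\ref{p:class}, $F\in\mathfrak F$. By \eqref{e:N}, \eqref{e:coupling} and Borel--Cantelli, almost surely for all large $i$
\[
T(N_i)=T_i(N_i)\in[1-\delta_i,\,1+\delta_i]\cdot\mu b_i\log N_i,
\]
and with \eqref{e:SigmaN} $T(N_i)/\Sigma(N_i)\to\mu$. Now let $n_i'=\lceil e^{2U_{i+1}}\rceil$. Since $\log n_i'\ge2U_{i+1}\ge U_{i+1}/\log2$ and $a_k\ge b_i$ for $k\log2<U_{i+1}$, we have $\Sigma(n_i')\ge b_i(U_{i+1}/\log2-2)$. Proposition~\ref{p:sat} with $\kappa=2$ gives $\limsup T(n_i')/\Sigma(n_i')\le\frac43\mu\log2$. Two such statements along deterministic sequences exclude convergence, almost surely or in probability.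
\end{proof}

\begin{proof}[Proof of Theorem~\ref{t:yes}]
Use rule (B), so $b_{i+1}/b_i\to1$; again $F\in\mathfrak F$ by Proposition~\ref{p:class}. We compare $T$ with $T_i$ on all of $[N_i,N_{i+1}]$. The weights $t^{(i)}$ and $t^{(i+1)}$ differ only where $p_c<\omega_x\le p_c+e^{-U_{i+1}}$, and there they are $b_i$ and $b_{i+1}$. So $t^{(i)}\ge t^{(i+1)}\ge\frac{b_{i+1}}{b_i}t^{(i)}$. By \eqref{e:N}, \eqref{e:coupling} (for $i+1$) and Borel--Cantelli, almost surely for all large $i$ and all $n\in[N_i,N_{i+1}]$
\[
(1-\delta_i)\mu b_{i+1}\log n\le\frac{b_{i+1}}{b_i}T_i(n)\le T_{i+1}(n)=T(n)\le T_i(n)\le(1+\delta_i)\mu b_i\log n.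
\]
For the same $n$, \eqref{e:phi} gives $a_k\ge b_{i+1}$ for $k\le\log n\le\log N_{i+1}<U_{i+2}$ and $a_k\le b_i$ for $k\log2\ge U_i$. Hence, by \eqref{e:cons} and $\log n\ge\log N_i$,
\[
b_{i+1}(\log n-2)\le\Sigma(n)\le\frac{U_i}{\log2}+b_i\log n\le(1+o(1))\,b_i\log n.
\]
Since $b_{i+1}/b_i\to1$, $T(n)/\Sigma(n)\to\mu$ almost surely.
\end{proof}

\section{The lower bound}\label{s:lower}

\subsection{Strategy}

Write $p_k=p_c+2^{-k}$. The weight of a vertex is an integral over levels, $t_x=\int_0^\infty1\{\omega_x>F(h)\}\,dh$, so that
\begin{equation}\label{e:layer}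
T(n)\ge\int_0^\infty T^{[F(h)]}(n)\,dh.
\end{equation}
Thus a lower bound for $T(n)$ reduces to lower bounds for the passage times $T^{[p]}$, which come from $\{0,1\}$-valued weights, with $p$ slightly above $p_c$. We need that up to scale $L(p)\approx(p-p_c)^{-4/3}$ they behave as at criticality. Raising the parameter from $p_c$ to $p$ opens a vertex with probability $p-p_c$, and this matters only if the vertex is pivotal. If pivotality at distance $r$ from the origin and the boundary has probability about $r^{-5/4}$, the exponent of four alternating arms, then the expected change of $T(n)$ is about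
\[
(p-p_c)\,n^2\,n^{-5/4}=(p-p_c)\,n^{3/4},
\]
which is small exactly when $n\ll(p-p_c)^{-4/3}$. Two difficulties arise. First, near $\partial B(n)$ there is no room for long arms, and the roughly $n$ vertices there could contribute too much. We taper the weights linearly to $0$ there. Second, an optimal path runs through closed vertices, so a pivotal vertex need not have four long arms. We show that near a pivotal vertex, up to a scale that is typically comparable to $r$, the optimal path has only boundedly many closed vertices.

\subsection{Stability of the passage time below the correlation length}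

For $n\ge2$ let $g(x)=\min\{1,2(n-|x|)/n\}$ on $B(n)$, and let $T_g^{[s]}(n)$ be the passage time from $0$ to $\partial B(n)$ with weights $g(x)1\{\omega_x>s\}$. Since $0\le g\le1$ and $g=1$ on $B(\lfloor n/2\rfloor)$,
\begin{equation}\label{e:taper}
T^{[s]}(n)\ge T_g^{[s]}(n)\ge T^{[s]}(\lfloor n/2\rfloor).
\end{equation}

\begin{lemma}\label{l:stab}
For each $\zeta\in(0,\frac14)$ there is $C$ such that for all $p>p_c$ close enough to $p_c$ and all $2\le n\le L(p)$
\[
\mathbf E\bigl[T_g^{[p_c]}(n)-T_g^{[p]}(n)\bigr]\le C(p-p_c)\,n^{3/4+\zeta}.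
\]
\end{lemma}

\begin{proof}
Let $\mathbf E_s$ be expectation under $P_s$ and write $T_g$ for the tapered passage time as a function of the open/closed configuration. Call $x\ne0$ \emph{pivotal} if $T_g$ is strictly larger when $x$ is closed than when $x$ is open. The difference is then at most $g(x)$, because optimal paths may be taken simple. The vertex $0$ has no influence, since the initial vertex is not counted. Russo's formula gives $-\frac{d}{ds}\mathbf E_sT_g\le\sum_xg(x)P_s(x\text{ pivotal})$. Let $r_x=\frac12\min\{|x|,n-|x|\}$.

\medskip\noindent\emph{Claim.} If $g(x)>0$ and $x\neq0$, then $P_s(x\text{ pivotal})\le C\max\{r_x,1\}^{-5/4+\zeta}$, uniformly in $p_c\le s\le p$.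

\medskip
Given the claim, the vertices with $1\le|x|\le n/2$ contribute at most $C\sum_{t\le n}t\cdot t^{-5/4+\zeta}\le Cn^{3/4+\zeta}$ to the sum. Those with $|x|=n-\rho$, $1\le\rho\le n/2$, contribute at most
\[
\sum_{1\le\rho\le n/2}Cn\cdot\frac{2\rho}n\cdot\rho^{-5/4+\zeta}\le Cn^{3/4+\zeta}.
\]
Without the factor $2\rho/n$ from the taper the last sum would only be bounded by $Cn$. Integrating over $s\in[p_c,p]$ proves the lemma.

\medskip\noindent\emph{Proof of the claim.} We may assume $r_x\ge4$. Write $\Lambda_a=\{|y-x|\le a\}$ and $R_i=\{4^i<|y-x|\le4^{i+1}\}$, and let $M\ge0$ be the largest integer with $4^{M+1}\le r_x$. Then $R_0,\dots,R_M\subset\Lambda_{r_x}$, and neither $0$ nor any point of $\partial B(n)$ lies in $\Lambda_{r_x}$. Let $\kappa_i$ be the minimal number of closed vertices on a circuit in $R_i$ around $\Lambda_{4^i}$. Such a circuit can be built from four lengthwise crossings of parallelograms, so by Lemma~\ref{l:tau}, for $d\in4\mathbb N$,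
\[
P_s(\kappa_i>d)\le4(1-c_0)^{d/4}=:\eta.
\]
Fix $d$ with $\eta\le\frac1{16}$. The $\kappa_i$ are independent, since the $R_i$ are disjoint.

Pivotality of $x$ does not depend on the state of $x$. Suppose that $x$ is pivotal, declare $x$ open, and let $\gamma$ be a simple optimal path. The cost of a path avoiding $x$ does not depend on the state of $x$. So by pivotality
\begin{equation}\label{e:strict}
\text{every path from $0$ to $\partial B(n)$ avoiding $x$ costs strictly more than $\gamma$,}
\end{equation}
and in particular $\gamma$ passes through $x$.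

\emph{(a) Few closed vertices.} Suppose $\kappa_i\le d$ for some $0\le i\le M$, and let $\sigma\subset R_i$ be a minimizing circuit. Let $y,y'$ be the first and last vertices of $\gamma$ on $\sigma$. Before $y$ and after $y'$ the path $\gamma$ is outside $\sigma$, so all its vertices in $\Lambda_{4^i}$ lie between $y$ and $y'$. Rerouting $\gamma$ along $\sigma$ from $y$ to $y'$ gives a path that avoids $x$. By \eqref{e:strict}, the piece of $\gamma$ after $y$ up to $y'$ costs less than the sum of $g$ over the closed vertices of $\sigma$. For $v\in\Lambda_{r_x}$ we have $|v-x|\le\frac12(n-|x|)$, so $\frac12(n-|x|)\le n-|v|\le\frac32(n-|x|)$ and therefore $\frac12g(x)\le g(v)\le\frac32g(x)$. Since $\sigma$ has at most $d$ closed vertices, $\gamma$ has at most $3d$ closed vertices in $\Lambda_{4^i}$.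

\emph{(b) Four arms.} Let $0\le u<v\le i\le M$ and suppose that $\gamma$ has no closed vertex in $R=R_u\cup\dots\cup R_{v-1}=\{4^u<|y-x|\le4^v\}$. The part of $\gamma$ before $x$ contains a crossing $e_1$ of $R$: stop $\gamma$ at its first visit to the inner boundary $\{|y-x|=4^u+1\}$, and start $e_1$ at the last previous visit to $\{|y-x|=4^v\}$. Reversing the direction, the part after $x$ contains a crossing $e_2$. Both are open and simple, they are disjoint, and they touch the two boundary circuits of $R$ only at their endpoints. If an open path in $R$ joined $y_1\in e_1$ to $y_2\in e_2$, then following $\gamma$ to $y_1$, this path to $y_2$, and $\gamma$ from $y_2$ on would avoid $x$ and cost no more than $\gamma$. This contradicts \eqref{e:strict}. So $e_1$ and $e_2$ are not connected by an open path in $R$; in particular they are not adjacent. The crossings cut $R$ into two sectors. Each is bounded by a circuit consisting of $e_1$, an arc of the inner boundary, $e_2$, and an arc of the outer boundary; the two boundary arcs are nonempty because $e_1$ and $e_2$ are not adjacent.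 By (Hex), with open as white, each sector contains a closed path from its inner to its outer arc. Hence $\mathcal A_4(4^u,4^v;x)$ occurs.

\emph{(c) Summation.} Let $i^*$ be the largest $i\in\{0,\dots,M\}$ with $\kappa_i\le d$, if there is one. Suppose $i^*=i$ and $x$ is pivotal. Then $\kappa_j>d$ for $i<j\le M$. Moreover, the set $E$ of those $j\in\{0,\dots,i-1\}$ for which $\gamma$ has a closed vertex in $R_j$ satisfies $|E|\le3d$ by (a). By (b), $\mathcal A_4(4^u,4^v;x)$ occurs for every maximal run $\{u,\dots,v-1\}$ of $\{0,\dots,i-1\}\setminus E$. Whether there is a set $E$ with $|E|\le 3d$ and these arm events depends only on the configuration in $\Lambda_{4^i}$, hence is independent of $(\kappa_j)_{j>i}$. For fixed $E$ the runs occupy disjoint annuli of radius at most $r_x\le n\le L(p)$. So by independence and (N4) the probability of all run events is at most a product of at most $3d+1$ factors $C\pi(4^v)/\pi(4^u)$. For a skipped index $j\in E$ we insert $1\le C\pi(4^{j+1})/\pi(4^j)$, also from (N4). The product telescopes, and it is at most $C_d\,\pi(4^i)$. There are at most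 $(i+1)^{3d}$ choices of $E$. The event that no $i^*$ exists has probability at most $\eta^{M+1}$. With (N3) we obtain
\begin{align*}
P_s(x\text{ pivotal})&\le\eta^{M+1}+\sum_{i=0}^M\eta^{M-i}(i+1)^{3d}C_d\,\pi(4^i)\\
&\le16^{-(M+1)}+C\sum_{i=0}^M4^{-2(M-i)}(i+1)^{3d}\,4^{-(5/4-\zeta/2)i}\le C\,4^{-(5/4-\zeta)M},
\end{align*}
because $(i+1)^{3d}4^{-(5/4-\zeta/2)i}\le C4^{-(5/4-\zeta)i}$ and $2>\frac54$. As $4^{M+2}>r_x$, this is the claim.
\end{proof}

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{t:lower}]
Fix $\varepsilon,\delta\in(0,\frac12)$ and let $n_k=\lfloor2^{k(4/3-\varepsilon)}\rfloor$. By (N2), $n_k\le L(p_k)$ for large $k$. Since $(\frac43-\varepsilon)(\frac34+\frac\varepsilon4)\le1-\frac5{12}\varepsilon$, Lemma~\ref{l:stab} with $\zeta=\varepsilon/4$ and Markov's inequality give for large $k$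
\[
P\bigl(T_g^{[p_k]}(n_k)<T_g^{[p_c]}(n_k)-1\bigr)\le C\,2^{-k}\,2^{k(4/3-\varepsilon)(3/4+\varepsilon/4)}\le C\,2^{-\frac5{12}\varepsilon k},
\]
which is summable. By Borel--Cantelli, \eqref{e:taper}, and (K1) for weights $0$ and $1$ with probability $\frac12$ each (so $I=1$), almost surely there is $k_0\ge2$ such that for all $k\ge k_0$
\begin{equation}\label{e:pk}
T^{[p_k]}(n_k)\ge T^{[p_c]}(\lfloor n_k/2\rfloor)-1\ge(1-\delta)\mu\bigl(\tfrac43-\varepsilon\bigr)(\log2)\,k.
\end{equation}

For $h\ge0$ we have $F^{-1}(\omega_x)>h$ if and only if $\omega_x>F(h)$. Hence $t_x=\int_0^\infty1\{\omega_x>F(h)\}\,dh$. Summing along a path and bounding the integrand from below by its minimum over paths gives \eqref{e:layer}.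

Let $n\ge n_{k_0}$ and $K=\max\{k:n_k\le n\}\ge k_0$. From $n<n_{K+1}\le2^{(K+1)(4/3-\varepsilon)}$ we get $K+1>\frac{3}{4\log2}\log n$, so every integer $k\le\frac3{4\log2}\log n$ satisfies $k\le K$. If $F(h)\le p_{k_0}$, let $k(h)=\max\{k_0\le k\le K:F(h)\le p_k\}$. Since $T^{[s]}(n)$ is nonincreasing in $s$ and nondecreasing in $n$, \eqref{e:pk} gives
\[
T^{[F(h)]}(n)\ge T^{[p_{k(h)}]}(n_{k(h)})\ge(1-\delta)\mu\bigl(\tfrac43-\varepsilon\bigr)(\log2)\,k(h),\qquad k(h)\ge\#\{k_0\le k\le K:F(h)\le p_k\}.
\]
Insert this into \eqref{e:layer}. The set $\{h\ge0:F(h)<p_k\}=[0,F^{-1}(p_k))$ has length $a_k$, so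
\[
T(n)\ge(1-\delta)\mu\bigl(\tfrac43-\varepsilon\bigr)(\log2)\sum_{k=k_0}^Ka_k\ge(1-\delta)\mu\bigl(\tfrac43-\varepsilon\bigr)(\log2)\Bigl(S\bigl(\tfrac3{4\log2}\log n\bigr)-\sum_{2\le k<k_0}a_k\Bigr).
\]
The subtracted sum is random but does not depend on $n$. It is absorbed because $S(y)\to\infty$ as $y\to\infty$; this is where $\sum_ka_k=\infty$ is used. Divide by $S(\frac3{4\log2}\log n)$, let $n\to\infty$, and then let $\varepsilon,\delta\downarrow0$ along sequences to obtain the first inequality. The second follows, since $\frac3{4\log2}>1$ and therefore $S(\frac3{4\log2}\log n)\ge\Sigma(n)$.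

For the $F$ of Theorem~\ref{t:no} we have $\sum_ka_k=\infty$, because $\Sigma(N_i)\ge b_i(\log N_i-2)\to\infty$. Together with Theorem~\ref{t:no} this gives $\liminf T(n)/\Sigma(n)=\frac{4\log2}3\mu$ almost surely.
\end{proof}

\section{Other normalizations}\label{s:beta}

\begin{lemma}\label{l:exact}
Let $F$ be built with rule \textup{(A)}, let $\kappa\ge2$ and $n_i=\lceil e^{\kappa U_{i+1}}\rceil$. Then $T(n_i)/(b_iU_{i+1})\to\frac43\mu$ almost surely.
\end{lemma}

\begin{proof}
The upper bound is Proposition~\ref{p:sat}. For the lower bound, $\frac{3\kappa}4>1$, so by \eqref{e:phi} $S\bigl(\frac{3}{4\log2}\log n_i\bigr)\ge b_i\bigl(\frac{U_{i+1}-U_i}{\log2}-2\bigr)$. Since $U_i=o(U_{i+1})$, Theorem~\ref{t:lower} gives $T(n_i)\ge(1-o(1))\frac{4\log2}3\mu\cdot\frac{b_iU_{i+1}}{\log2}$.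
\end{proof}

\begin{proof}[Proof of Corollary~\ref{c:beta}]
Let $\Sigma_\beta(n)=\sum_{1/\beta\le k\le\log n}\varphi(\beta k)$. Recall $\varphi\le1$ and \eqref{e:phi}.

\emph{Along $N_i$.} By \eqref{e:U}, $\beta\log N_i<U_{i+1}$ for large $i$. At most $U_i/\beta$ indices have $\beta k<U_i$, and all others have $\varphi(\beta k)=b_i$. As in \eqref{e:SigmaN}, $\Sigma_\beta(N_i)=(1+o(1))b_i\log N_i$. Since $T(N_i)\sim\mu b_i\log N_i$ almost surely by the proof of Theorem~\ref{t:no}, the ratio along $N_i$ tends to $\mu$.

\emph{Along $n_i=\lceil e^{\kappa U_{i+1}}\rceil$ with $\kappa=2+\frac1\beta$.} Write $U=U_{i+1}$. The indices with $U_i\le\beta k<U$ all satisfy $k\le\log n_i$, since $\kappa>\frac1\beta$, and they contribute $b_i\bigl(\frac{U-U_i}\beta+O(1)\bigr)$. Those with $\beta k<U_i$ contribute $O(U_i)$, and those with $\beta k\ge U$ contribute $O(b_{i+1}\kappa U)$. By \eqref{e:cons}, $U_i=o(b_iU)$, and $b_{i+1}=e^{-U^2}=o(b_i)$ because $b_i\ge U^{-1/2}$. So $\Sigma_\beta(n_i)=(1+o(1))b_iU/\beta$. By Lemma~\ref{l:exact} the ratio along $n_i$ tends almost surely to $\frac{4\beta}3\mu$,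 which differs from $\mu$ when $\beta\ne\frac34$.
\end{proof}

\begin{remark}
If the upper summation limit in the question is read as $\log_2n$, the answer is still negative, for the same $F$. Since $k\le\log_2N_i$ implies $k\log2<U_{i+1}$, we get as in \eqref{e:SigmaN} $S(\log_2N_i)=(1+o(1))b_i\log N_i/\log2$. For $n_i'=\lceil e^{2U_{i+1}}\rceil$ the count in the last proof gives $S(\log_2n_i')=(1+o(1))b_iU_{i+1}/\log2$. With Lemma~\ref{l:exact} for $\kappa=2$, the ratio $T(n)/S(\log_2n)$ tends almost surely to $\mu\log2$ along $N_i$ and to $\frac43\mu\log2$ along $n_i'$.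
\end{remark}

\begin{thebibliography}{9}
\bibitem{DHL} Michael Damron, Jack Hanson, Wai-Kit Lam, \emph{Universality of the time constant for $2D$ critical first-passage percolation}, arXiv:1904.12009 (2019).
\bibitem{Kesten} Kesten, Comm.\ Math.\ Phys.\ \textbf{109} (1987).
\bibitem{Nolin} Nolin, Electron.\ J.\ Probab.\ \textbf{13} (2008).
\bibitem{SW} Smirnov, Werner, Math.\ Res.\ Lett.\ \textbf{8} (2001).
\end{thebibliography}

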